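# A C*-cover lattice that is a closed interval

## 1. Two covers of $T_2$, and the guess that chains never occur

An operator algebra can sit inside many C*-algebras, and the ways of doing so form an ordered set. The question of this lecture, posed by Adam Humeniuk, Christopher Ramsey and Marcel Scherer in "A C*-cover lattice dichotomy", arXiv:2601.05088 (2026), is this: if there is more than one way, must there be two ways that cannot be compared? The answer one would first guess is *yes*. It seems far too rigid that all the different C*-algebras generated by an algebra should line up in a single chain. We fix the definitions and test the guess.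

All operator algebras are unital: an **operator algebra** $A$ is a norm-closed unital subalgebra of some $B(H)$, or an abstract unital operator algebra completely isometrically isomorphic to one. "Ucc" means unital completely contractive, "ucp" means unital completely positive, and ideals of C*-algebras are closed and two-sided.

**Definition (C*-cover).** A C*-cover of $A$ is a pair $(\mathcal C,\iota)$, where $\iota:A\to\mathcal C$ is a unital completely isometric homomorphism into a C*-algebra and $\mathcal C=C^*(\iota(A))$. Two covers $(\mathcal C_1,\iota_1)$, $(\mathcal C_2,\iota_2)$ are equivalent if there is a $*$-isomorphism $\pi:\mathcal C_1\to\mathcal C_2$ with $\pi\iota_1=\iota_2$. We write $[(\mathcal C_1,\iota_1)]\ge[(\mathcal C_2,\iota_2)]$ if there is a $*$-homomorphism $\pi:\mathcal C_1\to\mathcal C_2$ with $\pi\iota_1=\iota_2$.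

Such a $\pi$ is automatically onto, since its range contains $\iota_2(A)$. With this order the equivalence classes form a complete lattice, the **C*-cover lattice** $\text{C}^*\text{-Lat}(A)$. Its maximum is the maximal C*-cover $(C^*_{\max}(A),i_{\max})$, and its minimum is the C*-envelope $C^*_e(A)$. We use the existence of both as textbook facts.

**Test 1: $A=\mathbb C$.** A cover is generated by its unit, so it is $\mathbb C$. The lattice is one point, and the guess says nothing.

**Test 2: $A=T_2$, the upper triangular $2\times2$ matrices $y=\begin{bmatrix}a&z\\0&d\end{bmatrix}$.** Consider two embeddings into $M_2\oplus\mathbb C$: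
$$\iota_1(y)=y\oplus a,\qquad \iota_2(y)=y\oplus d .$$
Both are completely isometric homomorphisms, because the first coordinate is the identity and the second is a completely contractive homomorphism. Both generate: the image contains $E_{12}\oplus0$, hence the generated C*-algebra contains $M_2\oplus 0$, and together with the unit it contains $0\oplus1$. So these are two covers. Suppose $\pi\iota_1=\iota_2$. Since $\iota_1(E_{12})=E_{12}\oplus 0=\iota_2(E_{12})$, we get $\pi(E_{22}\oplus0)=\pi\big((E_{12}\oplus0)^*(E_{12}\oplus0)\big)=E_{22}\oplus 0$. But $E_{22}\oplus0=\iota_1(E_{22})$ must go to $\iota_2(E_{22})=E_{22}\oplus1$, a contradiction. Suppose $\pi\iota_2=\iota_1$. Then $E_{11}\oplus0=(E_{12}\oplus0)(E_{12}\oplus0)^*$ goes to $E_{11}\oplus0$, but $E_{11}\oplus0=\iota_2(E_{11})$ must go to $\iota_1(E_{11})=E_{11}\oplus1$, a contradiction. The two covers are incomparable.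

**Test 3: the disc algebra.** Let $A$ be the algebra of continuous functions on $\overline{\mathbb D}$ that are analytic in $\mathbb D$. For every compact $K$ with $\mathbb T\subset K\subset\overline{\mathbb D}$, restriction $f\mapsto f|_K$ is completely isometric: apply the maximum principle to $\langle F(\cdot)\xi,\eta\rangle$ for matrix-valued $F$. Its image contains $1$ and $z$, so it generates $C(K)$ by Stone–Weierstrass. A $*$-homomorphism $C(K_1)\to C(K_2)$ sending $z|_{K_1}$ to $z|_{K_2}$ is composition with a continuous map $K_2\to K_1$ that fixes every point, so it exists exactly when $K_2\subset K_1$. With $K_1=\mathbb T\cup\{0\}$ and $K_2=\mathbb T\cup\{1/2\}$ we again get incomparable covers.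

The guess survives these tests. It is also known that $\text{C}^*\text{-Lat}(A)$ is either a single point or uncountable (of cardinality $1$ or $\mathfrak c$ when $A$ is separable), so a nontrivial lattice has a lot of room for incomparable elements. Nevertheless the guess is wrong.

**Theorem 1.** There is a separable unital operator algebra $A$, the closure of an increasing union of finite-dimensional operator algebras and with AF C*-envelope, such that $\text{C}^*\text{-Lat}(A)$ is order-isomorphic to $[0,1]$. In particular it has more than one point and is totally ordered.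

So the answer to the question is: no, the lattice of an operator algebra with more than one C*-cover can be totally ordered. Moreover the interval is the only way this can happen.

**Theorem 2.** Let $A$ be any unital operator algebra (separable or not). If $\text{C}^*\text{-Lat}(A)$ is totally ordered, then it is a single point or is order-isomorphic to $[0,1]$. Both cases occur (the first for $A=\mathbb C$).

## 2. C*-covers as ideals of the maximal cover

This section turns the lattice into something computable: the ideals of one C*-algebra lying under one fixed ideal.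

**Universal property.** *Every ucc homomorphism $\rho:A\to B(H)$ extends uniquely to a $*$-homomorphism $C^*_{\max}(A)\to B(H)$ (along $i_{\max}$). Conversely, a C*-cover with this extension property is the maximal one.*

Let $\iota$ be any C*-cover. Then $\iota\oplus\rho$ is a homomorphism, and it is completely isometric because $\iota$ is and $\rho$ is completely contractive. So it defines a cover, namely the C*-algebra generated by its image. The maximal cover maps onto it, compatibly with $A$. Projecting to the second summand gives the extension. It is unique because $i_{\max}(A)$ generates. For the converse, represent any other cover $(\mathcal C',\iota')$ faithfully on a Hilbert space. The map $\iota'$ is a ucc homomorphism, so it extends to our cover, and the range of the extension is $C^*(\iota'(A))=\mathcal C'$. Hence our cover dominates every cover.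

**Definition (boundary ideal).** An ideal $I$ of $C^*_{\max}(A)$ is a boundary ideal if the quotient map $C^*_{\max}(A)\to C^*_{\max}(A)/I$ is completely isometric on $A$.

Every cover is $C^*_{\max}(A)/I$, where $I$ is the kernel of the canonical surjection; this $I$ is a boundary ideal, and every boundary ideal gives a cover. A $*$-homomorphism $C^*_{\max}(A)/I\to C^*_{\max}(A)/I'$ that is the identity on the images of $A$ exists exactly when $I\subset I'$. So $I\mapsto[C^*_{\max}(A)/I]$ is an order-reversing bijection from boundary ideals, ordered by inclusion, onto $\text{C}^*\text{-Lat}(A)$.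

Let $J$ be the kernel of $C^*_{\max}(A)\to C^*_e(A)$. Since $C^*_e(A)$ is the minimum cover, every boundary ideal is contained in $J$. Conversely, any ideal $I\subset J$ is a boundary ideal: the completely isometric map $A\to C^*_e(A)$ factors as $A\to C^*_{\max}(A)/I\to C^*_e(A)$ with both factors completely contractive, so the first factor is completely isometric. Therefore
$$\text{C}^*\text{-Lat}(A)\ \text{ is anti-isomorphic to the lattice of ideals contained in } J. \tag{1}$$

To find a chain we must find $A$ such that the ideals below $J$ are nested. For this we need algebras whose maximal cover is explicitly known.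

## 3. The maximal cover of the block triangular algebras

For $p,q\ge1$ put
$$T(p,q)=\Big\{\begin{bmatrix}a&z\\0&d\end{bmatrix}: a\in M_p,\ z\in M_{p,q},\ d\in M_q\Big\}\subset M_{p+q},$$
$$D(p,q)=\{f\in C([0,1],M_{p+q}): f(0)\in M_p\oplus M_q\},\qquad i\Big(\begin{bmatrix}a&z\\0&d\end{bmatrix}\Big)(x)=\begin{bmatrix}a&xz\\0&d\end{bmatrix}.$$
So $T(1,1)=T_2$. The idea is that a representation of $T(p,q)$ is a contraction $T$ (where $z$ goes) between two multiplicity spaces, and the parameter $x$ records the spectrum of $|T|$.

**Lemma 1.** $(D(p,q),i)$ is the maximal C*-cover of $T(p,q)$.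

**Step 1: $i$ is a completely isometric homomorphism.** It is unital and multiplicative, since the off-diagonal entry of a product is $x(az'+zd')$. Evaluation at $x=1$ recovers $y$, so $i$ does not decrease matrix norms. With $U=1_p\oplus(-1_q)$,
$$i(y)(x)=\tfrac{1+x}{2}\,y+\tfrac{1-x}{2}\,UyU^*,$$
because $\frac{1+x}2z-\frac{1-x}2z=xz$ in the corner. This is a convex combination of complete isometries, so $i$ is completely contractive.

**Step 2: the image generates $D(p,q)$.** The algebra $C^*(i(T(p,q)))$ contains the constants $M_p\oplus M_q$ and the functions $xE_{i,p+j}$. From $(xE_{i,p+j})(xE_{i',p+j})^*=x^2E_{ii'}$ and $(xE_{i,p+j})^*(xE_{i,p+j'})=x^2E_{p+j,p+j'}$ it contains $x^2E$ for every matrix unit $E$ inside a diagonal block. Multiplying these within the block, it contains $gE$ for every polynomial $g$ in $x^2$, hence for every $g\in C[0,1]$ by Stone–Weierstrass. Multiplying by $xE_{i,p+j}$, it contains $xg\,E_{i,p+j}$ for $g\in C[0,1]$, hence $hE_{i,p+j}$ for every $h\in C[0,1]$ with $h(0)=0$, and the adjoints. Together these span $D(p,q)$.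

**Step 3: every ucc homomorphism $\rho:T(p,q)\to B(H)$ extends to $D(p,q)$.** On the C*-algebra $M_p\oplus M_q$, $\rho$ is a unital contractive homomorphism, hence a $*$-homomorphism: for a unitary $u$, both $\rho(u)$ and its inverse $\rho(u^*)$ are contractions, so $\rho(u)$ is unitary and $\rho(u^*)=\rho(u)^*$, and unitaries span. So, up to unitary equivalence, $H=(\mathbb C^p\otimes H_1)\oplus(\mathbb C^q\otimes H_2)$ (possibly $H_1$ or $H_2$ is $0$) and $\rho(a\oplus d)=(a\otimes1)\oplus(d\otimes1)$. The operator $\rho(E_{1,p+1})=\rho(E_{11})\rho(E_{1,p+1})\rho(E_{p+1,p+1})$ maps $e_1\otimes H_2$ to $e_1\otimes H_1$ by a contraction $T:H_2\to H_1$ and vanishes on the orthogonal complement. Since $\rho(E_{i,p+j})=\rho(E_{i1})\rho(E_{1,p+1})\rho(E_{p+1,p+j})$, the operator $\rho(E_{i,p+j})$ acts as $e_{ij}\otimes T$ with this same $T$.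

Let $T=V|T|$ be the polar decomposition. For $f=[f_{kl}]_{k,l=1}^2\in D(p,q)$ (so $f_{12}(0)=0$, $f_{21}(0)=0$) define, with entrywise functional calculus,
$$\tilde\rho(f)=\begin{bmatrix} f_{11}(|T^*|)& (1\otimes V)f_{12}(|T|)\\ f_{21}(|T|)(1\otimes V^*)& f_{22}(|T|)\end{bmatrix}.$$
We use three identities, where $g,h\in C[0,1]$ and $h(0)=0$:
$$g(|T^*|)V=Vg(|T|),\qquad V^*Vh(|T|)=h(|T|),\qquad Vh(|T|)V^*=h(|T^*|).$$
Indeed $|T^*|=V|T|V^*$ and $V^*V$ is the projection onto $\overline{\operatorname{ran}|T|}$, so $|T^*|V=V|T|$; pass to polynomials and limits for the first identity. The second holds because $h(|T|)$ has range in $\overline{\operatorname{ran}|T|}$. For the third, $Vh(|T|)V^*=h(|T^*|)VV^*=h(|T^*|)$, since $VV^*$ is the projection onto $\overline{\operatorname{ran}|T^*|}$.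

Now $\tilde\rho(f^*)=\tilde\rho(f)^*$ is read off. Multiplicativity is checked block by block (writing $V$ for $1\otimes V$):
- block $11$: $f_{11}(|T^*|)g_{11}(|T^*|)+Vf_{12}(|T|)g_{21}(|T|)V^*=(f_{11}g_{11}+f_{12}g_{21})(|T^*|)$ by the third identity, as $f_{12}g_{21}$ vanishes at $0$;
- block $12$: $f_{11}(|T^*|)Vg_{12}(|T|)+Vf_{12}(|T|)g_{22}(|T|)=V(f_{11}g_{12}+f_{12}g_{22})(|T|)$ by the first identity;
- block $21$: the same, with the adjoint of the first identity, $V^*g(|T^*|)=g(|T|)V^*$;
- block $22$: $f_{21}(|T|)V^*Vg_{12}(|T|)+f_{22}(|T|)g_{22}(|T|)=(f_{21}g_{12}+f_{22}g_{22})(|T|)$ by the second identity.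

Finally $\tilde\rho(i(y))$ has corner $(1\otimes V)(z\otimes|T|)=z\otimes T$ and diagonal $a\otimes1$, $d\otimes1$, so $\tilde\rho\circ i=\rho$. By the converse half of the universal property, Lemma 1 is proved. $\square$

**The points of $D(p,q)$.** Every irreducible representation of a C*-subalgebra is a subrepresentation of the restriction of an irreducible representation of the larger algebra. Apply this to $D(p,q)\subset C([0,1],M_{p+q})$, whose irreducible representations are the evaluations. For $x>0$, $\mathrm{ev}_x$ maps $D(p,q)$ onto $M_{p+q}$ and stays irreducible. At $x=0$ it splits into two pieces. So, up to equivalence, the irreducible representations of $D(p,q)$ are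
$$\mathrm{ev}_x\ (0<x\le1),\qquad 0_p:f\mapsto f_{11}(0)\in M_p,\qquad 0_q:f\mapsto f_{22}(0)\in M_q .$$
Let $\Omega=(0,1]\cup\{0_p,0_q\}$, writing $x$ for $\mathrm{ev}_x$. For an ideal $I$, its **hull** is $F=\{\omega\in\Omega:\omega(I)=0\}$, and $I=\bigcap_{\omega\in F}\ker\omega$. Since $D(p,q)/I$ embeds into the product of the $\omega\in F$, we have $\|f+I\|=\sup_{\omega\in F}\|\omega(f)\|$. By continuity of the functions $f$:

* (h1) $F\cap(0,1]$ is relatively closed in $(0,1]$.
* (h2) If $F\cap(0,1]$ accumulates at $0$, then $0_p\in F$ and $0_q\in F$.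

For example, in $D(1,1)$ the ideal $\{f:f(1)=0,\ f_{11}(0)=0\}$ has hull $\{1,0_p\}$; the quotient is the cover $\iota_1$ of Test 2, and $\iota_2$ has hull $\{1,0_q\}$.

For every $T(p,q)$ the guess holds: for $0<x<1$ the ideal with hull $\{1,x\}$ is a boundary ideal, because $\mathrm{ev}_1\circ i$ is the identity, and different $x$ give incomparable ideals. The hull must contain $1$ and is otherwise quite free. To destroy incomparability we must make points of the hull *force* other points. Direct limits do this.

## 4. Direct limits, and the points a hull forces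

**Setting.** Let $p_n,q_n\ge1$, $A_n=T(p_n,q_n)$, $D_n=D(p_n,q_n)$, let $i_n:A_n\to D_n$ be the embedding of Lemma 1, and let $\varphi_n:A_n\to A_{n+1}$ be unital completely isometric homomorphisms. By Lemma 1 the ucc homomorphism $i_{n+1}\varphi_n$ extends to a unique $*$-homomorphism $\tilde\varphi_n$ on $D_n$ with
$$\tilde\varphi_n i_n=i_{n+1}\varphi_n ,$$
and its range lies in $D_{n+1}$ since $i_n(A_n)$ generates $D_n$. We write $\Omega$, $0_p$, $0_q$ for the points at every level. For $\omega\in\Omega$, a point of level $n+1$, the unital representation $\omega\circ\tilde\varphi_n$ of $D_n$ is finite-dimensional, hence a finite direct sum of irreducible ones. Let $S_n(\omega)\subset\Omega$ be the finite set of points that occur. Then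
$$\ker(\omega\circ\tilde\varphi_n)=\bigcap_{\omega'\in S_n(\omega)}\ker\omega' .\tag{2}$$
We always assume
$$\omega\in S_n(\omega)\qquad(\omega\in\Omega,\ n\ge0).\tag{3}$$
Then $\ker\tilde\varphi_n\subset\bigcap_{\omega}\ker\omega=0$, so $\tilde\varphi_n$ is injective. Put $C=\varinjlim(D_n,\tilde\varphi_n)$, with $D_n\subset D_{n+1}\subset C$, and
$$A=\overline{\textstyle\bigcup_n i_n(A_n)}\subset C .$$
The union is increasing because $\tilde\varphi_ni_n=i_{n+1}\varphi_n$. So $A$ is a separable unital operator algebra, the closure of an increasing union of finite-dimensional operator algebras, and $C=C^*(A)$.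

**Lemma 2.** $C=C^*_{\max}(A)$.

*Proof.* Let $\rho:A\to B(H)$ be a ucc homomorphism. By Lemma 1 each $\rho|_{A_n}$ extends uniquely to a $*$-homomorphism of $D_n$. By uniqueness the extension on $D_{n+1}$ restricts to the one on $D_n$. So together they define a contractive $*$-homomorphism on $\bigcup_nD_n$, hence on $C$, and it agrees with $\rho$ on $\bigcup_n i_n(A_n)$, hence on $A$. Section 2 gives the claim. $\square$

**Lemma 3 (what a boundary ideal must satisfy).** Let $I$ be a boundary ideal of $C$, $I_n=I\cap D_n$, and let $F_n\subset\Omega$ be the hull of $I_n$ in $D_n$. Then $I=\overline{\bigcup_nI_n}$, so $I$ is determined by the sets $F_n$. Moreover $1\in F_n$ for all $n$, and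
$$I_n=\bigcap\{\ker\omega':\omega'\in S_n(\omega),\ \omega\in F_{n+1}\},\qquad F_n\supseteq\bigcup_{\omega\in F_{n+1}}S_n(\omega)\supseteq F_{n+1}.\tag{4}$$

*Proof.* The map $D_n/I_n\to C/I$ is injective, hence isometric. Given $b\in I$ and $\varepsilon>0$, choose $n$ and $f\in D_n$ with $\|b-f\|<\varepsilon$. Then $\|f+I\|<\varepsilon$, so $\|f+I_n\|<\varepsilon$, so $b$ is within $2\varepsilon$ of $I_n$. This gives $I=\overline{\bigcup I_n}$, and $I_n$ is the intersection of the kernels in its hull $F_n$.

For (4), $I_n=\tilde\varphi_n^{-1}(I_{n+1})$ and $I_{n+1}=\bigcap_{\omega\in F_{n+1}}\ker\omega$, so $I_n=\bigcap_{\omega\in F_{n+1}}\ker(\omega\circ\tilde\varphi_n)$; now use (2). All points in the intersection vanish on $I_n$, so they lie in $F_n$; the last inclusion is (3).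

For $1\in F_n$: the element $i_n(E_{1,p_n+1})=xE_{1,p_n+1}$ has norm $1$ in $C/I$, because $I$ is a boundary ideal, hence norm $1$ in $D_n/I_n$. The points $0_p$ and $0_q$ send it to $0$ and $\mathrm{ev}_x$ sends it to an element of norm $x$. So that norm is $\sup(F_n\cap(0,1])$ (and $0$ if this set is empty). Thus the supremum is $1$, and $1\in F_n$ by (h1). $\square$

In words: *if a point $\omega$ is in the hull at level $n+1$, then all of $S_n(\omega)$ is in the hull at level $n$*. The next lemma is a converse.

**Lemma 4 (invariant sets give boundary ideals).** Let $F\subset\Omega$ satisfy $1\in F$ and $\bigcup_{\omega\in F}S_n(\omega)=F$ for all $n$. Put $I^F_n=\bigcap_{\omega\in F}\ker\omega\subset D_n$. Then $I^F=\overline{\bigcup_nI_n^F}$ is a boundary ideal of $C$ with $I^F\cap D_n=I^F_n$.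

*Proof.* By (2), $\tilde\varphi_n^{-1}(I^F_{n+1})=\bigcap_{\omega\in F}\bigcap_{\omega'\in S_n(\omega)}\ker\omega'=I_n^F$. So the $I^F_n$ increase, the closure $I^F$ of their union is an ideal of $C$, and $D_n/I^F_n\to D_{n+1}/I^F_{n+1}$ is injective, hence isometric. If $f\in D_n\cap I^F$, then $\|f+I^F_m\|\to0$ as $m\to\infty$; but for $m\ge n$ this number equals $\|f+I_n^F\|$, so $f\in I^F_n$. Hence $D_n/I^F_n\to C/I^F$ is an injective $*$-homomorphism, thus completely isometric. Since $1\in F$, evaluation at $1$ factors through $D_n/I^F_n$, and $\mathrm{ev}_1\circ i_n$ is the identity. So $D_n\to D_n/I_n^F$ is completely isometric on $i_n(A_n)$ for every $n$, and $C\to C/I^F$ is completely isometric on $A$. $\square$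

Now choose the maps $\varphi_n$. Fix once and for all a sequence $(c_n)_{n\ge0}$ in $(0,1)$ such that every tail $\{c_m:m\ge n\}$ is dense in $(0,1)$; for example a list of the rationals in $(0,1)$ in which each occurs infinitely often.

**Attempt 1: $\varphi_n(y)=y\oplus y$.** Group both $\mathbb C^p$'s in the upper block and both $\mathbb C^q$'s in the lower one. Then $\tilde\varphi_n(f)\cong f\oplus f$ and $S_n(\omega)=\{\omega\}$: nothing is forced. By Lemma 4, $F=\{1,\frac12\}$ and $F=\{1,\frac13\}$ give boundary ideals, and these are incomparable, since a scalar function times the identity can vanish near $0$, at $1$ and at one of $\frac12,\frac13$ but not at the other.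

**Attempt 2: $\varphi_n(y)=y\oplus i_n(y)(c_n)$, with the same grouping.** This is again a unital completely isometric homomorphism, now into $T(2p_n,2q_n)$. The whole off-diagonal block is scaled by $x$ at level $n+1$, so
$$\mathrm{ev}_x\,i_{n+1}\varphi_n(y)\cong\begin{bmatrix}a&xz\\0&d\end{bmatrix}\oplus\begin{bmatrix}a&c_nxz\\0&d\end{bmatrix},\qquad S_n(x)=\{x,c_nx\},\quad S_n(0_p)=\{0_p\},\quad S_n(0_q)=\{0_q\}.$$
Now there is forcing, but too much. Let $I$ be a boundary ideal. By Lemma 3, $1\in F_{m+1}$, so $c_m\in F_m\subset F_n$ for all $m\ge n$. By density and (h1), $(0,1]\subset F_n$; by (h2), $F_n=\Omega$. So $I=0$, and the lattice is a single point.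

The exact obstruction: the point $1$ lies in every hull, so *everything that $1$ forces lies in every hull*. We therefore want connecting maps for which

- $1$ forces no new point of $(0,1)$;
- $x<1$ forces, over all levels, a dense subset of $[x,1]$, so that a hull containing $x$ contains the whole interval above it;
- $x$ forces no point below $x$, so that the intervals $[s,1]$ survive as different hulls.

## 5. Connecting maps that force only upward

We need a function $\lambda_n$ on $[0,1]$ with $\lambda_n(x)\ge x$, $\lambda_n(1)=1$, produced by matrices. In Attempt 2 the corner $z$ of the second copy crosses the cut between the upper and the lower block and is therefore scaled by $x$. A corner placed entirely inside the upper diagonal block would not be scaled at all. The way through is to do both at once: split $z$ into a row $(cz,wz)$ with $c^2+w^2=1$, keep $cz$ inside the upper block, and let $wz$ cross the cut. At the point $x$ the row becomes $(cz,wxz)$, which is $z$ with weight $\sqrt{c^2+w^2x^2}$. This is at least $x$, and it is $1$ at $x=1$.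

Put $w_n=\sqrt{1-c_n^2}$ and
$$\lambda_n(x)=\sqrt{c_n^2+(1-c_n^2)x^2}.$$
Then $\lambda_n(x)\ge x$ on $[0,1]$, since $\lambda_n(x)^2-x^2=c_n^2(1-x^2)$. Also $\lambda_n(x)\ge c_n>0$, $\lambda_n(0)=c_n$ and $\lambda_n(1)=1$. Let $p_0=q_0=1$, $p_{n+1}=2p_n+q_n$, $q_{n+1}=2q_n$, and, suppressing the index $n$ on $p,q,c,w$,
$$\varphi_n\Big(\begin{bmatrix}a&z\\0&d\end{bmatrix}\Big)=\begin{bmatrix}a&z\\0&d\end{bmatrix}\oplus\begin{bmatrix}a&cz&wz\\0&d&0\\0&0&d\end{bmatrix}.$$
The size is $(p+q)+(p+2q)=p_{n+1}+q_{n+1}$. The upper block, of size $2p+q$, consists of the first $\mathbb C^p$, the second $\mathbb C^p$ and the *middle* $\mathbb C^q$ of the second summand. The lower block, of size $2q$, consists of the $\mathbb C^q$ of the first summand and the *last* $\mathbb C^q$ of the second. In this order the matrix is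
$$\varphi_n\Big(\begin{bmatrix}a&z\\0&d\end{bmatrix}\Big)=\left[\begin{array}{ccc|cc}a&0&0&z&0\\0&a&cz&0&wz\\0&0&d&0&0\\ \hline 0&0&0&d&0\\0&0&0&0&d\end{array}\right].$$

**Step 1: $\varphi_n$ is a unital completely isometric homomorphism $A_n\to A_{n+1}$.** The lower left part vanishes, so $\varphi_n(A_n)\subset T(p_{n+1},q_{n+1})=A_{n+1}$. The second summand is $\begin{bmatrix}a&z\otimes r\\0&d\otimes1_2\end{bmatrix}$ with the row $r=(c,w)$, and $(az'+zd')\otimes r=a(z'\otimes r)+(z\otimes r)(d'\otimes1_2)$. So $\varphi_n$ is a unital homomorphism. Since $\|r\|=1$, there is a $2\times2$ unitary $u$ with $ru=(1,0)$. Conjugating by the corresponding rotation of the last two $\mathbb C^q$'s, which commutes with $d\otimes1_2$, makes the second summand unitarily equivalent to $\begin{bmatrix}a&z\\0&d\end{bmatrix}\oplus d$. Hence $\varphi_n$ is completely isometric.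

**Step 2: computing $S_n$.** The embedding $i_{n+1}$ multiplies the upper right part of the displayed matrix by $x$. So for $x\in[0,1]$
$$\mathrm{ev}_x\,i_{n+1}\varphi_n\Big(\begin{bmatrix}a&z\\0&d\end{bmatrix}\Big)=\begin{bmatrix}a&xz\\0&d\end{bmatrix}\oplus\begin{bmatrix}a&cz&wxz\\0&d&0\\0&0&d\end{bmatrix}.$$
Rotating the row $(c,wx)$ to $(\lambda_n(x),0)$ by a $2\times2$ unitary, which depends on $x$ but not on $a,z,d$, makes this unitarily equivalent to
$$\begin{bmatrix}a&xz\\0&d\end{bmatrix}\oplus\begin{bmatrix}a&\lambda_n(x)z\\0&d\end{bmatrix}\oplus d .$$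
For $f=i_n(y)$ this is $f(x)\oplus f(\lambda_n(x))\oplus f_{22}(0)$. Two $*$-homomorphisms on $D_n$ that agree on $i_n(A_n)$ are equal. Therefore, for all $f\in D_n$,
$$\mathrm{ev}_x\tilde\varphi_n(f)\cong f(x)\oplus f(\lambda_n(x))\oplus f_{22}(0)\qquad(0<x\le1).$$
At $x=0$ the two diagonal blocks of the displayed matrix are $a\oplus\begin{bmatrix}a&cz\\0&d\end{bmatrix}$ and $d\oplus d$. By the same argument,
$$0_p(\tilde\varphi_n(f))\cong f_{11}(0)\oplus f(c_n),\qquad 0_q(\tilde\varphi_n(f))\cong f_{22}(0)\oplus f_{22}(0).$$
So
$$S_n(x)=\{x,\lambda_n(x),0_q\},\qquad S_n(0_p)=\{0_p,c_n\},\qquad S_n(0_q)=\{0_q\},\tag{5}$$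
and (3) holds. We are in the setting of Section 4. Let $A$ and $C$ be the resulting algebras; by Lemma 2, $C=C^*_{\max}(A)$.

The wish list is met: $1$ forces only $1$ and $0_q$, and $x$ forces $\lambda_n(x)\ge x$. The extra point $0_q$ is harmless because it will lie in every hull.

## 6. The boundary ideals of the limit algebra

**Step 1: every boundary ideal is determined by a number $s\in[0,1]$.** Let $I$ be a boundary ideal of $C$, and let $I_n,F_n$ be as in Lemma 3.

*(a) $1,0_q\in F_n$ for all $n$.* Lemma 3 gives $1\in F_n$ for all $n$. As $1\in F_{n+1}$, (4) and (5) give $0_q\in S_n(1)\subset F_n$.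

*(b) The lower endpoint does not depend on $n$.* Give $0_p$ the value $0$ and let $s_n=\inf(F_n\setminus\{0_q\})\in[0,1]$; the set is nonempty by (a). By (4), $F_n\supseteq F_{n+1}$, so $s_n\le s_{n+1}$. If $s_{n+1}=0$, then $s_n=0$. Suppose $s_{n+1}>0$ and put $G=[s_{n+1},1]\cup\{0_q\}$. Then $F_{n+1}\subset G$, and since $\lambda_n(x)\ge x$, also $\bigcup_{\omega\in F_{n+1}}S_n(\omega)\subset G$. We claim $F_n\subset G$. Let $\omega\in\Omega\setminus G$. There is $f\in D_n$ annihilated by all points of $G$ with $\omega(f)\ne0$: if $\omega=x<s_{n+1}$, take a scalar bump near $x$, supported in $(0,s_{n+1})$, times the identity; if $\omega=0_p$, take $hE_{11}$ with $h(0)=1$ and $h=0$ on $[s_{n+1},1]$. By the first part of (4), $f\in I_n$. So $\omega\notin F_n$, which proves the claim. Hence $s_n\ge s_{n+1}$. In all cases $s_n=s_{n+1}$; call the common value $s$.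

*(c) If $s>0$, then $F_n=[s,1]\cup\{0_q\}$ for all $n$.* The inclusion $\subseteq$ is the definition of $s$. By (h1), the infimum is attained: $s\in F_m$ for all $m$. So for $m\ge n$, applying (4) to $s\in F_{m+1}$ gives $\lambda_m(s)\in F_m\subset F_n$. The map $c\mapsto\sqrt{c^2+(1-c^2)s^2}$ is continuous from $[0,1]$ onto $[s,1]$, and $\{c_m:m\ge n\}$ is dense. So the numbers $\lambda_m(s)$, $m\ge n$, are dense in $[s,1]$, and $[s,1]\subset F_n$ by (h1). Also $0_q\in F_n$ by (a).

*(d) If $s=0$, then $F_n=\Omega$ for all $n$, so $I=0$.* For each $m$, the infimum $0$ means that either $0_p\in F_m$ or $F_m\cap(0,1]$ accumulates at $0$; in the second case $0_p\in F_m$ by (h2). So $0_p\in F_{m+1}$ for every $m$, and (4) gives $c_m\in S_m(0_p)\subset F_m\subset F_n$ for all $m\ge n$. By density and (h1), $(0,1]\subset F_n$. Also $0_p,0_q\in F_n$. Then $I_n=0$ for all $n$, and $I=0$.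

So $I$ is determined by $s$. Write $F^{(s)}=[s,1]\cup\{0_q\}$ for $0<s\le1$ and $F^{(0)}=\Omega$.

**Step 2: every $s\in[0,1]$ occurs.** For $s=0$ take $I^{(0)}=0$. For $0<s\le1$, since $\lambda_n([s,1])\subset[s,1]$,
$$\bigcup_{\omega\in F^{(s)}}S_n(\omega)=[s,1]\cup\lambda_n([s,1])\cup\{0_q\}=F^{(s)},$$
and $1\in F^{(s)}$. Lemma 4 gives a boundary ideal $I^{(s)}$ with
$$I^{(s)}\cap D_n=I_n^{(s)}=\{f\in D_n:f|_{[s,1]}=0,\ f_{22}(0)=0\}.$$
By the functions used in (b), the hull of $I_n^{(s)}$ is exactly $F^{(s)}$. So $I^{(s)}$ has the number $s$, and by Step 1 it is the only boundary ideal with this number.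

**Step 3: the order.** By Steps 1 and 2 the boundary ideals are exactly the $I^{(s)}$, $s\in[0,1]$. If $s<s'$, then $F^{(s)}\supsetneq F^{(s')}$, so $I_n^{(s)}\subset I_n^{(s')}$ for all $n$ and $I^{(s)}\subset I^{(s')}$. The inclusion is strict: a scalar bump supported in $(0,s')$ that is nonzero at some point of $[s,s')\cap(0,1]$, times the identity, lies in $I^{(s')}_n$ but not in $I^{(s)}_n=I^{(s)}\cap D_n$. So $s\mapsto[C/I^{(s)}]$ is an order-reversing bijection $[0,1]\to\text{C}^*\text{-Lat}(A)$. Since $[0,1]$ is anti-isomorphic to itself by $s\mapsto1-s$, $\text{C}^*\text{-Lat}(A)\cong[0,1]$.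

**Step 4: the C*-envelope.** The largest boundary ideal is $I^{(1)}$, so $C^*_e(A)=C/I^{(1)}$. Here $D_n/I^{(1)}_n$ is the image of $D_n$ under $f\mapsto f(1)\oplus f_{22}(0)$, which is all of $M_{p_n+q_n}\oplus M_{q_n}$. So $C^*_e(A)=\varinjlim(M_{p_n+q_n}\oplus M_{q_n})$ is AF. This proves Theorem 1. $\blacksquare$

## 7. A continuous path from the maximal cover to the C*-envelope

We turn to Theorem 2. Let $A$ be any unital operator algebra with $\text{C}^*\text{-Lat}(A)$ totally ordered and not a point. Let $L$ be the set of ideals of $C^*_{\max}(A)$ contained in $J$, ordered by inclusion. By (1), $L$ is a chain. It is complete, as arbitrary intersections and closed sums of ideals below $J$ are ideals below $J$. It has minimum $0$ and maximum $J$, and $0\ne J$.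

Completeness alone does not give an interval. The two-point chain and the Cantor set with its usual order are complete chains with jumps (pairs $I\subsetneq I'$ with nothing strictly between). The lexicographically ordered square $[0,1]^2$ is complete and without jumps, but it has no countable order-dense subset: one would need a different element strictly between $(x,0)$ and $(x,1)$ for each $x$. So two things must be proved: $L$ has no jumps, and a countable set is enough to separate its points, although $A$ need not be separable. Both will come from one norm-continuous path of representations $\theta_t$, $t\in[0,1]$, starting at a faithful one and ending at one that kills $J$.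

On $T(p,q)$ we have seen such paths: in $\begin{bmatrix}a&tz\\0&d\end{bmatrix}$ the parameter $t$ damps the corner. For general $A$ we first make a triangular picture.

**Step 1: a triangular dilation that lives on the C*-envelope.** Let $\tilde\rho$ be a faithful unital representation of $C^*_{\max}(A)$ on $H$, and let $\rho=\tilde\rho|_A$. View $A\subset C^*_e(A)$. By Arveson's extension theorem the ucc map $\rho$ extends to a ucp map $C_e^*(A)\to B(H)$. By Stinespring it dilates to a unital representation $\pi$ of $C^*_e(A)$ on some $K\supset H$ with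
$$P_H\pi(a)|_H=\rho(a)\qquad(a\in A).$$
Let $N=\overline{\operatorname{span}}\,\pi(A)H$. It contains $H$ since $\pi$ is unital, and it is $\pi(A)$-invariant. For $a,b\in A$ and $h\in H$,
$$P_H\pi(a)\pi(b)h=\rho(ab)h=\rho(a)\rho(b)h=\rho(a)P_H\pi(b)h,$$
so $P_H\pi(a)|_N=\rho(a)P_H|_N$. If $v\in N\ominus H$, then $\pi(a)v\in N$ and $P_H\pi(a)v=\rho(a)P_Hv=0$. So $N\ominus H$ is $\pi(A)$-invariant too. With respect to
$$K=(N\ominus H)\oplus H\oplus N^\perp,$$
every $\pi(a)$, $a\in A$, is upper triangular: $\pi(a)=[\pi_{kl}(a)]_{1\le k\le l\le3}$ with $\pi_{22}=\rho$.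

**Step 2: damping the off-diagonal part.** For $t\in[0,1]$, with $0^0=1$, put
$$\pi_t(a)=[\,t^{\,l-k}\pi_{kl}(a)\,]_{k\le l}\qquad(a\in A).$$
This is multiplicative: the $(k,l)$ entry of $\pi_t(a)\pi_t(b)$ is $\sum_{k\le m\le l}t^{m-k}t^{l-m}\pi_{km}(a)\pi_{ml}(b)=t^{l-k}\pi_{kl}(ab)$. It is also completely contractive. Indeed $\pi_t(a)$ arises from $\pi(a)$ by multiplying the blocks by the entries of
$$M_t=[t^{|k-l|}]_{k,l=1}^3=\begin{bmatrix}1&t&t^2\\t&1&t\\t^2&t&1\end{bmatrix}.$$
Its principal minors are $1$; $1-t^2$, $1-t^2$, $1-t^4$; and $\det M_t=(1-t^2)-t(t-t^3)+0=(1-t^2)^2$. All are $\ge0$, so $M_t$ is positive semidefinite, $M_t=\sum_rv_rv_r^*$ with $v_r\in\mathbb C^3$. The map $X\mapsto[t^{|k-l|}X_{kl}]$ on $B(K)$ equals $X\mapsto\sum_r\Delta_rX\Delta_r^*$, where $\Delta_r$ is the block diagonal operator with scalar entries from $v_r$. So it is completely positive, and it is unital since $M_t$ has unit diagonal. Hence $\pi_t$ is a ucc homomorphism of $A$. Let $\theta_t$ be its extension to $C^*_{\max}(A)$.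

**Step 3: continuity and the two ends.** For $a\in A$, $t\mapsto\pi_t(a)$ is norm continuous, because it is a polynomial in $t$. So $t\mapsto\theta_t(j)$ is norm continuous when $j$ is a $*$-polynomial in elements of $A$. Every $j\in C^*_{\max}(A)$ is a norm limit of these, and the $\theta_t$ are contractive, so the approximation is uniform in $t$. Hence $t\mapsto\theta_t(j)$ is norm continuous for every $j$.

At $t=0$, $\pi_0=\pi_{11}\oplus\rho\oplus\pi_{33}$, so by uniqueness of extensions $\theta_0$ has $\tilde\rho$ as a direct summand, and $\theta_0$ is faithful. At $t=1$, $\pi_1=\pi|_A$, so by uniqueness $\theta_1$ is $\pi$ composed with the quotient map $C^*_{\max}(A)\to C^*_e(A)$, and $\theta_1$ kills $J$.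

## 8. Every nontrivial chain of covers is $[0,1]$

Put $\kappa(t)=J\cap\ker\theta_t\in L$. By Step 3 above, $\kappa(0)=0$ and $\kappa(1)=J$. Since $\theta_t|_J$ has kernel $\kappa(t)$,
$$\|\theta_t(j)\|=\|j+\kappa(t)\|\qquad(j\in J).\tag{6}$$
We do not claim that $\kappa$ is monotone, and we do not need it.

**Step 1: for every $I\in L$, the sets $\{t:\kappa(t)\subsetneq I\}$ and $\{t:\kappa(t)\supsetneq I\}$ are open in $[0,1]$.** This is a continuity statement for $\kappa$ with respect to the order of $L$. Since $L$ is a chain, $\kappa(t)\subsetneq I$ holds if and only if $I\not\subset\kappa(t)$, that is, if and only if $\|\theta_t(j)\|>0$ for some $j\in I$. This is a union of open conditions on $t$. For the second set, let $\kappa(t_0)\supsetneq I$, pick $j\in\kappa(t_0)\setminus I$ and put $r=\|j+I\|>0$. As $\theta_{t_0}(j)=0$, we have $\|\theta_t(j)\|<r$ for $t$ near $t_0$. If $\kappa(t)\subset I$ for such a $t$, then by (6) $\|\theta_t(j)\|=\|j+\kappa(t)\|\ge\|j+I\|=r$, a contradiction. So $\kappa(t)\not\subset I$, and since $L$ is a chain, $\kappa(t)\supsetneq I$.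

**Step 2: strictly between any two elements of $L$ there is an element of the countable set $Q_0=\kappa(\mathbb Q\cap[0,1])$.** Let $I\subsetneq I'$ in $L$. The open sets $\{\kappa\subsetneq I'\}$ and $\{\kappa\supsetneq I\}$ cover $[0,1]$: if $\kappa(t)\supsetneq I$ fails, then $\kappa(t)\subset I\subsetneq I'$. The first contains $0$, since $\kappa(0)=0\subsetneq I'$. The second contains $1$, since $\kappa(1)=J\supsetneq I$. As $[0,1]$ is connected, they intersect. So $\{t:I\subsetneq\kappa(t)\subsetneq I'\}$ is nonempty and open, and it contains a rational number.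

**Step 3: identifying $L$.** Let $Q=Q_0\setminus\{0,J\}$. By Step 2 applied to $0\subsetneq J$, $Q$ is nonempty. Elements of $L$ strictly between two others are neither $0$ nor $J$, so by Step 2 the countable chain $Q$ is densely ordered and has no endpoints (apply Step 2 to $0\subsetneq q$ and $q\subsetneq J$). By Cantor's theorem there is an order isomorphism $\phi:Q\to\mathbb Q\cap(0,1)$. Extend it by
$$\Phi:L\to[0,1],\qquad\Phi(I)=\sup\{\phi(q):q\in Q,\ q\subsetneq I\},\qquad\sup\emptyset=0.$$

*$\Phi$ is strictly increasing.* Let $I\subsetneq I'$. By Step 2, used twice, there are $q,q'\in Q$ with $I\subsetneq q\subsetneq q'\subsetneq I'$. Every $q''\subsetneq I$ in $Q$ satisfies $q''\subsetneq q$. So $\Phi(I)\le\phi(q)<\phi(q')\le\Phi(I')$.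

*$\Phi$ is onto.* Clearly $\Phi(0)=0$. Let $r\in(0,1]$, and let $I$ be the supremum in $L$ of $\{q\in Q:\phi(q)<r\}$, which exists because $L$ is complete. If $\phi(q')<r$, choose $q''\in Q$ with $\phi(q')<\phi(q'')<r$; then $q'\subsetneq q''\subset I$, so $\phi(q')\le\Phi(I)$. Taking the supremum over all rationals $\phi(q')<r$ in $(0,1)$ gives $\Phi(I)\ge r$. Conversely, if $q'\in Q$ and $q'\subsetneq I$, then $q'$ is not an upper bound of the set, so there is $q\in Q$ with $q'\subsetneq q$ and $\phi(q)<r$, whence $\phi(q')<r$. So $\Phi(I)\le r$.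

A strictly increasing map of a chain onto $[0,1]$ is an order isomorphism, so $L\cong[0,1]$. By (1), $\text{C}^*\text{-Lat}(A)$ is anti-isomorphic to $L$, hence order-isomorphic to $[0,1]$. Both cases of Theorem 2 occur: $[0,1]$ by Theorem 1, and a single point for $A=\mathbb C$ by Test 1. This proves Theorem 2. $\blacksquare$
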